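\title{Odd closed trails through a common vertex in regular graphs of odd order}

\begin{abstract}
We prove that the edges of every connected $2d$-regular graph with an odd number of vertices can be partitioned into $d$ closed trails of odd length that all pass through one vertex. Decompositions of an eulerian graph into $k$ odd closed trails through a given vertex correspond to certain $f$-factors, and Tutte's $f$-factor theorem turns this correspondence into a min--max formula for the largest possible $k$. The formula settles the case of large edge cuts, and a contraction along a minimum edge cut reduces the general case to it. We also describe which vertices can serve as the common vertex and show that it can be unique.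
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Graphs in this paper are finite and may have multiple edges and loops. Every edge consists of two \emph{half-edges}, one at each end, and the degree $\deg(u)$ is the number of half-edges at $u$; a loop thus contributes $2$. The \emph{order} of a graph is its number of vertices. A \emph{trail} is a walk with no repeated edge; it is \emph{closed} if it starts and ends at the same vertex, and \emph{odd} or \emph{even} according to its number of edges. A closed trail can be started at any of its vertices. A \emph{circuit} is a connected $2$-regular subgraph, so a loop is a circuit of length $1$ and two parallel edges form a circuit of length $2$. A connected graph is \emph{eulerian} if all its degrees are even; equivalently, if it has an \emph{eulerian trail}, a closed trail that traverses every edge exactly once. A \emph{decomposition} of $G$ into closed trails is a set of edge-disjoint closed trails that together cover $E(G)$. It is \emph{rooted at $v$} if all its members contain the vertex $v$, and \emph{rooted} if it is rooted at some vertex.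

For $Z\subseteq V(G)$, let $\delta(Z)$ be the set of edges with exactly one end in $Z$, let $e(Z)$ be the number of edges, loops included, with both ends in $Z$, and let $\deg(Z)=\sum_{u\in Z}\deg(u)$. For disjoint sets $A,B$, let $e(A,B)$ be the number of edges between $A$ and $B$. Counting the half-edges at the vertices of $Z$ gives
\begin{equation}\label{eq:handshake}
\deg(Z)=2e(Z)+|\delta(Z)| .
\end{equation}
In particular, $|\delta(Z)|$ is even in an eulerian graph.

Let $G$ be a connected $2d$-regular graph of order $n$, $d\ge1$. A closed trail through a vertex $v$ uses at least two of the $2d$ half-edges at $v$, so a decomposition rooted at $v$ has at most $d$ members. We ask when this bound is attained by odd trails, and we call $v$ a \emph{root} of $G$ if $G$ has a decomposition into $d$ odd closed trails rooted at $v$. In such a decomposition each trail uses exactly two half-edges at $v$. Concatenating the trails, we see that $v$ is a root exactly when some eulerian trail starting at $v$ returns to $v$ each time after an odd number of steps.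

Two conditions are necessary for a root to exist. First, $d$ odd numbers must sum to $|E(G)|=dn$, so $dn\equiv d\pmod 2$. Second, $G$ must be far from bipartite. If $V(G)=S\cup T$ is a partition, then an odd closed trail cannot alternate between $S$ and $T$ all the way, so it has an edge inside $S$ or inside $T$, and $d$ edge-disjoint odd closed trails require $e(S)+e(T)\ge d$. Applying \eqref{eq:handshake} to $S$ and to $T$ and subtracting, we get $e(S)-e(T)=d(|S|-|T|)$, and therefore
\begin{equation}\label{eq:partition}
e(S)+e(T)\ \ge\ d\,\bigl||S|-|T|\bigr| .
\end{equation}
When $n$ is odd, $|S|\ne|T|$, and both conditions hold automatically. When $n$ is even nothing of the kind is true, since $G$ may be bipartite. It is therefore natural to guess that every connected $2d$-regular graph of odd order has a root. This is the conjecture posed in \cite{MS}, and it is our main result.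

\begin{theorem}\label{thm:main}
Every connected $2d$-regular graph of odd order, $d\ge1$, has a rooted decomposition into $d$ odd closed trails.
\end{theorem}

Without the common vertex the answer is known. For a positive integer $k$, a connected graph $G$ has a decomposition into $k$ odd closed trails if and only if $G$ is eulerian, $|E(G)|\equiv k\pmod2$, and $G$ contains at least $k$ pairwise edge-disjoint odd circuits; in particular, every connected $2d$-regular graph of odd order has a decomposition into $d$ odd closed trails. The rooted statement is known for $d=2$ and $d=3$. We use none of these results.

For $d=1$ the graph is an odd circuit and every vertex is a root. For $d=2$ any decomposition into two closed trails is rooted, because two trails without a common vertex cannot cover a connected graph. From $d=3$ on, being rooted is a real restriction: in a triangle with two loops at each vertex, a loop at one vertex, a loop at another vertex and an eulerian trail of the remaining seven edges form a decomposition that is not rooted. The main difficulty, however, is already visible for $d=2$: the root cannot be chosen freely.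

\begin{example}\label{ex:R}
Let $R$ have vertices $s,t,z$, three parallel edges between $s$ and $t$, the edges $zs$ and $zt$, and a loop at $z$. It is $4$-regular of order $3$. The vertex $z$ is a root: take the loop and the trail $z\,s\,t\,s\,t\,z$ of length $5$. The vertex $t$ is not a root. A closed trail that avoids $z$ uses only the parallel edges and is even, while a closed trail that contains both $t$ and $z$ uses both edges $zs$ and $zt$; so at most one trail through $t$ is odd. By symmetry $s$ is not a root either.

The obstacle at $s$ and $t$ is the small cut $\delta(\{z\})$, and the root lies on the side of this cut that has odd order. Seen from that side, everything else is covered by one odd trail from $z$ to $z$, which behaves like a second loop. Replacing it by a loop, we obtain a single vertex with two loops, for which the theorem is trivial.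
\end{example}

The proof of Theorem~\ref{thm:main} repeats the last step of this example. We take a minimum edge cut, cover its even side by odd trails that begin and end on the odd side, replace each of them by a single edge, and apply induction. To find these trails we need to know when a \emph{prescribed} vertex $b$ of an eulerian graph lies on all trails of some odd decomposition, and for this there is an exact criterion.

Let $G$ be eulerian, let $S,T\subseteq V(G)$ be disjoint, and put $N=V(G)\setminus(S\cup T)$. Give an edge the \emph{weight} $1$ if it lies inside $S$ or inside $T$, the weight $\frac12$ if it joins $S\cup T$ to $N$, and the weight $0$ otherwise. The total weight is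
\[
w(S,T)=e(S)+e(T)+\tfrac12|\delta(S\cup T)| .
\]
An odd closed trail through a vertex $b\in T$ has weight at least $1$: either it stays in $S\cup T$ and has an edge inside $S$ or inside $T$, or it leaves $S\cup T$ and comes back. So $w(S,T)$ bounds the number of edge-disjoint odd closed trails through $b$. Since the trails must also cover all edges, the bound can be improved. We identify a component of $G[N]$ with its vertex set, call a component $C$ \emph{deficient} if $\frac12\deg(C)+e(C,T)$ is odd, and let $o(S,T)$ be the number of deficient components. Lemma~\ref{lem:bc} shows that each of them lowers the bound by one.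

\begin{theorem}\label{thm:criterion}
Let $G$ be a connected eulerian graph, $b\in V(G)$, and $k\ge1$ an integer. The following are equivalent:
\begin{enumerate}
\item[(a)] $G$ has a decomposition into exactly $k$ odd closed trails rooted at $b$;
\item[(b)] $G$ has a spanning subgraph $F$ with $\deg_F(u)=\frac12\deg(u)$ for $u\ne b$ and $\deg_F(b)=\frac12\deg(b)+k$;
\item[(c)] $|E(G)|\equiv k\pmod 2$, and $w(S,T)-o(S,T)\ge k$ for all disjoint $S,T\subseteq V(G)$ with $b\in T$.
\end{enumerate}
Consequently, the maximum $k$ for which \textup{(a)} holds, taken as $0$ if there is none, equals the minimum of $w(S,T)-o(S,T)$ over all disjoint $S,T\subseteq V(G)$ with $b\in T$.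
\end{theorem}

Sections~\ref{sec:color} and~\ref{sec:minmax} prove Theorem~\ref{thm:criterion}; the only external result used is Tutte's $f$-factor theorem \cite{Tutte}. Sections~\ref{sec:large} and~\ref{sec:contract} prove Theorem~\ref{thm:main}. Section~\ref{sec:roots} describes the roots of a regular graph and shows in what sense Theorem~\ref{thm:main} is sharp.

\section{Odd trails and alternating colorings}\label{sec:color}

The parity of a trail depends on the whole trail, and it is hard to control $k$ such parities at once. A coloring makes the condition local. Start an odd closed trail at $b$ and color its edges alternately red, blue, red, and so on. Because the length is odd, the first and the last edge are both red. The colors are balanced at every vertex, except for a surplus of two red half-edges at $b$. Condition (b) of Theorem~\ref{thm:criterion} records these degrees and forgets the trails. The trails can be recovered, as the following example shows.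

\begin{example}\label{ex:K5}
Let $G=K_5$ with vertices $b,1,2,3,4$, and let $k=2$. Condition (b) asks for $\deg_F(b)=4$ and $\deg_F(u)=2$ for $u\neq b$. Let $F$, the red graph, consist of the four edges at $b$ and the edges $12$ and $34$; the blue edges are $13,23,24,14$. At each of the vertices $1,2,3,4$ pair each red edge with a blue one:
\[
\{b1,13\},\{12,14\};\quad \{b2,24\},\{12,23\};\quad \{b3,13\},\{34,23\};\quad \{b4,24\},\{34,14\}.
\]
Leaving $b$ and always continuing along the paired edge, we obtain the triangles $b\,1\,3\,b$ and $b\,2\,4\,b$, both colored red, blue, red. The remaining edges form the closed trail $1\,2\,3\,4\,1$, which alternates all the way round and is therefore even. Inserting it into the first triangle at the vertex $1$ gives the trail $b\,1\,2\,3\,4\,1\,3\,b$ of length $7$. With $b\,2\,4\,b$ this is a decomposition into two odd closed trails rooted at $b$.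
\end{example}

\begin{lemma}\label{lem:ab}
Conditions \textup{(a)} and \textup{(b)} of Theorem~\ref{thm:criterion} are equivalent.
\end{lemma}

\begin{proof}
Assume (a). Start each trail at $b$, color it alternately beginning with red, and give each half-edge the color of its edge. Each passage of a trail through a vertex, from one edge to the next, uses one red and one blue half-edge at that vertex. The half-edges not used by passages are the first and the last half-edge of each trail; these are $2k$ red half-edges at $b$. Let $F$ be the spanning subgraph formed by the red edges. At $u\ne b$ half of the half-edges are red, and at $b$ the red ones outnumber the blue ones by $2k$, which means $\deg_F(b)=\frac12\deg(b)+k$.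

Assume (b). Color the edges of $F$ red and the others blue. At each $u\ne b$ pair the red half-edges bijectively with the blue ones. At $b$ pair each blue half-edge with a red one; exactly $2k$ red half-edges stay unpaired. Every half-edge is now joined to the other half of its edge and to at most one partner, so the half-edges fall into alternating chains and cycles. The chains end at the $2k$ unpaired half-edges, so there are $k$ of them, and each is a trail from $b$ to $b$ whose colors alternate and whose first and last edges are red. These are $k$ odd closed trails through $b$. Each cycle is a closed trail whose colors alternate cyclically, so it is even.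

It remains to absorb the even trails. Suppose that some remain, and let $W$ be the set of vertices on the $k$ odd trails. If all the remaining even trails avoided $W$, every edge with an end in $W$ would lie on an odd trail and so have both ends in $W$. As $G$ is connected, this would give $W=V(G)$, which no trail avoids. Hence an even trail $Q$ shares a vertex $u$ with an odd trail $P$. Follow $P$ up to $u$, go once around $Q$, and continue along $P$. The result is an odd closed trail through $b$ with edge set $E(P)\cup E(Q)$. Repeating this until no even trail is left gives (a).
\end{proof}

The last paragraph is where connectedness enters. In the disjoint union of a loop at $b$ and a circuit of length $2$, the degrees in (b) can be realized with $k=1$, but no closed trail covers all edges.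

\section{The min--max formula}\label{sec:minmax}

Throughout this section $G$ is connected and eulerian. We first collect the properties of $w$ and $o$ that are used repeatedly.

\begin{lemma}\label{lem:facts}
Let $S,T\subseteq V(G)$ be disjoint, and let $C$ range over the components of $G[N]$, whose number is $c$.
\begin{enumerate}
\item[(i)] $w(S,T)=\frac12\deg(S\cup T)-e(S,T)$.
\item[(ii)] $w(S,T)-o(S,T)\equiv|E(G)|\pmod2$.
\item[(iii)] If $S\cup T\ne\emptyset$, then $w(S,T)-c\ge\sum_C\bigl(\frac12|\delta(C)|-1\bigr)$, and every term of this sum is nonnegative.
\item[(iv)] $w(S,T)=w(T,S)$ and $o(S,T)=o(T,S)$.
\end{enumerate}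
\end{lemma}

\begin{proof}
(i) By \eqref{eq:handshake}, $\frac12\deg(S\cup T)=e(S)+e(T)+e(S,T)+\frac12|\delta(S\cup T)|$.

(ii) All numbers $\frac12\deg(u)$ are integers. Summing $\frac12\deg(C)+e(C,T)$ over the components gives $o(S,T)\equiv\frac12\deg(N)+e(N,T)\pmod 2$. With (i),
\[
w(S,T)-o(S,T)\equiv\tfrac12\deg(V(G))+e(S,T)+e(N,T)=|E(G)|+|\delta(T)|\pmod 2,
\]
and $|\delta(T)|$ is even.

(iii) No edge joins two components of $G[N]$, so $\delta(S\cup T)$ is the disjoint union of the sets $\delta(C)$, and $w(S,T)\ge\sum_C\frac12|\delta(C)|$. Each $C$ is a nonempty proper subset of $V(G)$, so $|\delta(C)|$ is positive by connectedness; being even, it is at least $2$.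

(iv) The first equality holds by definition. For the second, $e(C,S)+e(C,T)=|\delta(C)|$ is even, so $e(C,S)\equiv e(C,T)\pmod2$.
\end{proof}

The implication from (b) to (c) is a direct count, and it explains the definition of a deficient component.

\begin{lemma}\label{lem:bc}
In Theorem~\ref{thm:criterion}, \textup{(b)} implies \textup{(c)}.
\end{lemma}

\begin{proof}
The degrees of $F$ sum to $|E(G)|+k$, so this number is even. Let $S,T$ be disjoint with $b\in T$. Put $\chi(e)=1$ for $e\in E(F)$ (red) and $\chi(e)=-1$ otherwise (blue). The sum of $\chi$ over the half-edges at a vertex $u$ is $2\deg_F(u)-\deg(u)$, which is $2k$ for $u=b$ and $0$ otherwise. Add these sums over $u\in T$ and subtract them over $u\in S$. The total is $2k$. Now count it edge by edge. An edge inside $T$ contributes $2\chi(e)\le2$, an edge inside $S$ contributes $-2\chi(e)\le2$, and an edge between $S$ and $T$ or inside $N$ contributes $0$. An edge from a component $C$ to $T$ contributes $\chi(e)$, and one from $C$ to $S$ contributes $-\chi(e)$. Thus the edges of $\delta(C)$ contribute at most $|\delta(C)|$, with equality only if all edges from $C$ to $T$ are red and all edges from $C$ to $S$ are blue; otherwise they contribute at most $|\delta(C)|-2$.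

In the case of equality, apply \eqref{eq:handshake} to $C$ in the graph $F$. Since $b\notin C$, the degrees of $F$ on $C$ sum to $\frac12\deg(C)$, and exactly $e(C,T)$ edges of $F$ leave $C$. So $\frac12\deg(C)-e(C,T)$ is even, and $C$ is not deficient. Hence every deficient component loses at least $2$, and
\[
2k\le 2e(S)+2e(T)+|\delta(S\cup T)|-2\,o(S,T)=2\bigl(w(S,T)-o(S,T)\bigr).\qedhere
\]
\end{proof}

\begin{example}\label{ex:o}
The term $o(S,T)$ cannot be dropped from (c). Let $G$ have vertices $b,x_1,x_2$, two parallel edges from $b$ to each $x_i$, and two loops at each $x_i$; let $k=2$. Then $|E(G)|=8$ is even. With $b\in T$, the four edges at $x_i$ have total weight $1$, $2$ or $4$ according as $x_i$ lies in $N$, $S$ or $T$, so $w(S,T)\ge2$ always. But in a decomposition into two closed trails through $b$ each trail uses two edges at $b$ and hence consists of the four edges at some $x_i$, so (a) fails. For $S=\emptyset$ and $T=\{b\}$ we have $w=2$, and both components $\{x_i\}$ are deficient since $3+2$ is odd; thus $w-o=0$.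
\end{example}

For the converse we recall Tutte's theorem. Given $f\colon V(G)\to\mathbb Z_{\ge0}$, an \emph{$f$-factor} of $G$ is a spanning subgraph $F$ with $\deg_F(v)=f(v)$ for all $v$. We write $f(Z)=\sum_{v\in Z}f(v)$.

\begin{theorem}[Tutte \cite{Tutte}]\label{thm:tutte}
Let $G$ be a finite loopless multigraph and $f\colon V(G)\to\mathbb Z_{\ge0}$. Then $G$ has an $f$-factor if and only if for all disjoint $S,T\subseteq V(G)$
\[
\Delta(S,T)=\sum_{v\in S}f(v)+\sum_{v\in T}\bigl(\deg(v)-f(v)\bigr)-e(S,T)-q(S,T)\ \ge\ 0,
\]
where $q(S,T)$ is the number of components $C$ of $G-(S\cup T)$ with $f(C)+e(C,T)$ odd.
\end{theorem}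

Because our $f$ is half the degree except at $b$, most of Tutte's inequalities hold for free, and those that remain are the inequalities in (c).

\begin{lemma}\label{lem:cb-loopless}
In Theorem~\ref{thm:criterion}, \textup{(c)} implies \textup{(b)} if $G$ has no loops.
\end{lemma}

\begin{proof}
Let $f(u)=\frac12\deg(u)$ for $u\ne b$ and $f(b)=\frac12\deg(b)+k$. A vertex $u\neq b$ contributes $\frac12\deg(u)$ to $\Delta(S,T)$ whether it lies in $S$ or in $T$, while $b$ contributes $\frac12\deg(b)+k$ in $S$ and $\frac12\deg(b)-k$ in $T$. By Lemma~\ref{lem:facts}(i),
\[
\Delta(S,T)=w(S,T)-q(S,T)+
\begin{cases}
k, & b\in S,\\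
-k, & b\in T,\\
0, & b\in N.
\end{cases}
\]
If $b\in T$, then $f=\frac12\deg$ on $N$, so $q(S,T)=o(S,T)$ and $\Delta(S,T)\ge0$ by (c). If $b\notin T$ and $S\cup T\ne\emptyset$, then $\Delta(S,T)\ge w(S,T)-c\ge0$ by Lemma~\ref{lem:facts}(iii), since $q(S,T)$ is at most the number $c$ of components. If $S\cup T=\emptyset$, the only component is $V(G)$, and $f(V(G))=|E(G)|+k$ is even by (c), so $\Delta(S,T)=0$. Theorem~\ref{thm:tutte} gives an $f$-factor.
\end{proof}

Loops cannot be excluded, since the contraction in Section~\ref{sec:contract} creates them, as in Example~\ref{ex:R}. We remove a loop by subdividing it. One new vertex would change the parity of every trail through the loop; two new vertices preserve it, and turn the loop into a triangle. What has to be checked is that the new vertices give no pair $(S',T')$ with a smaller value of $w-o$.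

\begin{lemma}\label{lem:cb}
In Theorem~\ref{thm:criterion}, \textup{(c)} implies \textup{(b)}.
\end{lemma}

\begin{proof}
We use induction on the number of loops; Lemma~\ref{lem:cb-loopless} is the base. Let $G$ satisfy (c), let $\ell$ be a loop at a vertex $v$, and obtain $G'$ by replacing $\ell$ with edges $vx,xy,yv$, where $x,y$ are new vertices. Then $G'$ is connected and eulerian, has fewer loops, keeps all old degrees, and has $|E(G)|+2\equiv k\pmod 2$ edges.

\emph{$G'$ satisfies \textup{(c)}.} Let $S',T'\subseteq V(G')$ be disjoint with $b\in T'$, and let $S=S'\cap V(G)$, $T=T'\cap V(G)$, so that $b\in T$. Write $w,o,N$ for $(S,T)$ in $G$ and $w',o',N'$ for $(S',T')$ in $G'$; call $S'$ and $T'$ the two classes. Let $\sigma$ be the total weight of $vx,xy,yv$ in $G'$, and let $\lambda$ be the weight of $\ell$ in $G$, so $\lambda=1$ if $v\in S\cup T$ and $\lambda=0$ if $v\in N$. All other edges have the same weight in both graphs, so $w'-w=\sigma-\lambda$. We show that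
\begin{equation}\label{eq:loop}
\sigma-(o'-o)\ge\lambda ,
\end{equation}
which gives $w'-o'\ge w-o\ge k$.

Suppose $v\in S\cup T$. The vertices $x,y$ have no neighbor in $N$, so the components of $G[N]$ are components of $G'[N']$, deficient in one graph exactly when deficient in the other. The only possible new component is $\{x,y\}\cap N'$.
\begin{itemize}
\item If $x,y\in S'\cup T'$, then $o'=o$. Two of the three vertices $v,x,y$ lie in one class and are adjacent, so $\sigma\ge1$.
\item If exactly one of $x,y$ lies in $N'$, say $y$, then $xy$ and $yv$ have weight $\frac12$ each. The component $\{y\}$ is deficient when $1+|\{x,v\}\cap T'|$ is odd, that is, when $x$ and $v$ lie in one class. In that case $vx$ has weight $1$, so $\sigma=2$ and $o'-o=1$. In the other case $\sigma=1$ and $o'=o$.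
\item If $x,y\in N'$, then $\sigma=\frac12+0+\frac12=1$. The component $\{x,y\}$ has half degree sum $2$ and sends $0$ or $2$ edges to $T'$, so it is not deficient and $o'=o$.
\end{itemize}
Suppose $v\in N$, and let $C$ be its component in $G[N]$. In $G'[N']$ it is replaced by $C\cup(\{x,y\}\cap N')$, and the other components and their parities are unchanged, so $o'-o\le1$.
\begin{itemize}
\item If $x,y\in N'$, then $\sigma=0$. The half degree sum of the component grows by $2$ and its edges to $T$ are the same, so $o'=o$.
\item Otherwise two of the three edges join $S'\cup T'$ to $N'$: these are $vx,yv$ if $x,y\notin N'$, and the two edges at the vertex outside $N'$ if only one of $x,y$ is outside. So $\sigma\ge1$.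
\end{itemize}
In all cases \eqref{eq:loop} holds.

\emph{Back to $G$.} By induction $G'$ has a subgraph $F'$ as in (b). It has degree $1$ at $x$ and at $y$, so of the three new edges it contains either $vx$ and $yv$ only, or $xy$ only. Delete $x$ and $y$, and add $\ell$ in the first case. The degree at $v$ is preserved, so the resulting subgraph $F$ of $G$ satisfies (b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Lemmas~\ref{lem:ab}, \ref{lem:bc} and~\ref{lem:cb} give the equivalence. Let $m$ be the minimum of $w(S,T)-o(S,T)$ over disjoint $S,T$ with $b\in T$. By Lemma~\ref{lem:facts}(iii), $m\ge0$, and by Lemma~\ref{lem:facts}(ii), $m\equiv|E(G)|\pmod2$. By (c), the integers $k\ge1$ for which (a) holds are those with $k\le m$ and $k\equiv m\pmod 2$. The largest is $m$ if $m\ge1$, and there is none if $m=0$.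
\end{proof}

\section{Graphs with large cuts}\label{sec:large}

Condition (c) splits according to whether $N$ is empty. If it is not, then $w-o$ is bounded below by the cuts around the components of $G[N]$, and these components avoid $b$. If it is, then $w-o=e(S)+e(T)$, and a count like \eqref{eq:partition} applies. So (c) holds when the cuts are large and the order is odd. We need this for graphs in which $b$ arises by contracting one side of a cut, so we let $b$ have a smaller degree than the other vertices.

\begin{proposition}\label{prop:large}
Let $H$ be a connected graph, $b\in V(H)$, and $1\le y\le d$. Suppose that $\deg(b)=2y$, that all other vertices have degree $2d$, that the number of other vertices is even, and that $|\delta(Z)|\ge2y$ for every nonempty $Z\subseteq V(H)\setminus\{b\}$. Then $H$ has a decomposition into $y$ odd closed trails rooted at $b$.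
\end{proposition}

\begin{proof}
The graph $H$ is eulerian, and we verify (c) of Theorem~\ref{thm:criterion} with $k=y$. Since $|V(H)|-1$ is even, $|E(H)|=y+d(|V(H)|-1)\equiv y\pmod2$. Let $S,T$ be disjoint with $b\in T$.

Suppose $N\ne\emptyset$. Every component $C$ of $H[N]$ avoids $b$, so $\frac12|\delta(C)|-1\ge y-1$. There is at least one component, so Lemma~\ref{lem:facts}(iii) gives $w-o\ge y-1$. This is one less than we need, and parity supplies the rest: $w-o\equiv|E(H)|\equiv y\pmod2$ by Lemma~\ref{lem:facts}(ii), so $w-o\ge y$.

Suppose $N=\emptyset$. Then $o=0$ and $w=e(S)+e(T)$. By \eqref{eq:handshake},
\[
2e(S)+e(S,T)=2d|S|,\qquad 2e(T)+e(S,T)=2d(|T|-1)+2y,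
\]
so $e(S)-e(T)=d(|S|-|T|+1)-y$. Since $|S|+|T|-1$ is even, $|S|-|T|+1=2m$ for an integer $m$. If $m\le0$, then $|2dm-y|=y-2dm\ge y$. If $m\ge1$, then $|2dm-y|\ge2d-y\ge y$ because $y\le d$. Hence $w\ge|e(S)-e(T)|\ge y$.
\end{proof}

The cut hypothesis is used only for $N\ne\emptyset$; without it the conclusion fails for the graph $R$ of Example~\ref{ex:R} with $b=t$ and $y=d=2$, where $|\delta(\{z\})|=2$. The even number of other vertices is used in both cases; without it the conclusion fails for two vertices joined by $2d$ parallel edges, with $y=d$. The inequality $y\le d$ costs nothing, since $2y\le|\delta(\{u\})|\le2d$ as soon as there is a vertex $u\ne b$.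

\section{Contraction along a minimum cut}\label{sec:contract}

Let $G$ be $2d$-regular of odd order and let $Y$ be a set of vertices with $|\delta(Y)|=2y$. We want to replace everything outside $Y$ by $y$ edges without changing degrees in $Y$ or parities of trails. An edge can stand for a trail between its ends if that trail is odd, so we need to partition the edges not inside $Y$ into odd trails that leave $Y$ once and return once. After contracting $Y$ to a vertex $b$ of degree $2y$, this is a decomposition into exactly $y$ odd closed trails rooted at $b$. The number $y$ matters: with fewer trails, some trail would pass through $b$ more than once and break in $G$ into pieces of unknown parity. Proposition~\ref{prop:large} provides $y$ trails if the number of vertices outside $Y$ is even and no set outside $Y$ has a smaller cut than $Y$.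

\begin{lemma}\label{lem:reduction}
Let $G$ be a connected $2d$-regular graph of odd order, and let $Y\subsetneq V(G)$ be such that $|Y|$ is odd, $G[Y]$ is connected, $|\delta(Y)|\le2d$, and $|\delta(Z)|\ge|\delta(Y)|$ for all nonempty $Z\subseteq V(G)\setminus Y$. Then there is a connected $2d$-regular graph $G'$ with vertex set $Y$ such that every root of $G'$ is a root of $G$.
\end{lemma}

\begin{proof}
Write $|\delta(Y)|=2y$. Since $Y$ is nonempty and proper and $G$ is connected, $1\le y\le d$. Let $H$ be obtained from $G$ by deleting the edges inside $Y$ and identifying $Y$ to a single vertex $b$. Then $H$ is connected, because identifying vertices preserves connectedness and the deleted edges would only be loops at $b$. The vertex $b$ has degree $2y$ and no loops. The other vertices have degree $2d$, and their number $|V(G)|-|Y|$ is even. For $Z\subseteq V(G)\setminus Y$ the cut $\delta(Z)$ is the same in $H$ and in $G$, and these $Z$ are exactly the sets that avoid $b$. By Proposition~\ref{prop:large}, $H$ has a decomposition into odd closed trails $P_1,\dots,P_y$ rooted at $b$.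

Start each $P_i$ at $b$. The $y$ trails share the $2y$ half-edges at $b$ and each uses at least two, so each uses exactly two and visits $b$ only at its start and its end. As there is no loop at $b$, the first and the last edge of $P_i$ are distinct edges of $\delta(Y)$, and every edge of $\delta(Y)$ occurs in this way exactly once. In $G$, therefore, $P_i$ is an odd trail from some $a_i\in Y$ to some $a_i'\in Y$ with all interior vertices outside $Y$.

Let $G'$ be $G[Y]$ together with new edges $e_i=a_ia_i'$ for $1\le i\le y$, where $e_i$ is a loop if $a_i=a_i'$. The $2y$ half-edges of the $e_i$ correspond bijectively to the edges of $\delta(Y)$, each lying at the end in $Y$ of its edge. So every vertex of $Y$ has the same degree in $G'$ as in $G$, and $G'$ is $2d$-regular. It is connected because $G[Y]$ is.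

Let $v$ be a root of $G'$. In a decomposition of $G'$ into $d$ odd closed trails rooted at $v$, replace each $e_i$ by $P_i$, traversed in the direction in which $e_i$ was. Each replacement changes the length of a trail by the even number $|E(P_i)|-1$. Since $E(G)$ is the disjoint union of $E(G[Y])$ and the sets $E(P_i)$, the new trails are edge-disjoint and cover $E(G)$, and they still contain $v$. So $v$ is a root of $G$.
\end{proof}

It is essential to keep the side of odd order. In the graph $R$ with $Y=\{s,t\}$, the edges outside $Y$ do form an odd trail from $s$ to $t$, but replacing it by an edge yields four parallel edges, a graph with no root.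

A set $Y$ as in the lemma always exists when $G$ has more than one vertex. A \emph{minimum edge cut} is a set $\delta(Y)$ of smallest size among all nonempty $Y\subsetneq V(G)$; its \emph{sides} are $Y$ and $V(G)\setminus Y$, which have the same boundary. If $G$ has odd order, exactly one side has odd order.

\begin{lemma}\label{lem:mincut}
Let $G$ be a connected $2d$-regular graph of odd order, and let $Y$ be the odd-order side of a minimum edge cut. Then $Y$ satisfies the hypotheses of Lemma~\ref{lem:reduction}.
\end{lemma}

\begin{proof}
By minimality, $|\delta(Z)|\ge|\delta(Y)|$ for every nonempty $Z\subsetneq V(G)$, and taking for $Z$ a single vertex gives $|\delta(Y)|\le2d$. If $G[Y]$ were disconnected, we could write $Y=Y_1\cup Y_2$ with $Y_1,Y_2$ disjoint, nonempty, and joined by no edge. Then $|\delta(Y)|=|\delta(Y_1)|+|\delta(Y_2)|\ge2|\delta(Y)|$, which is impossible since $|\delta(Y)|>0$.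
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We use induction on the odd order $n$ of $G$. If $n=1$, then $G$ is a vertex with $d$ loops, and the loops form the decomposition. If $n>1$, let $Y$ be the odd-order side of a minimum edge cut. By Lemmas~\ref{lem:mincut} and~\ref{lem:reduction} there is a connected $2d$-regular graph $G'$ of odd order $|Y|<n$ whose roots are roots of $G$. By induction $G'$ has a root.
\end{proof}

\section{Where the roots are}\label{sec:roots}

The criterion and the contraction say more than that a root exists.

\begin{theorem}\label{thm:roots}
Let $d\ge1$ and let $G$ be a connected $2d$-regular graph.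
\begin{enumerate}
\item[(1)] If $|V(G)|$ is odd, then $v$ is a root if and only if there are no disjoint $S,T\subseteq V(G)$ with $v\in S\cup T$ and
\[
e(S)+e(T)+\tfrac12|\delta(S\cup T)|-o(S,T)\le d-2,
\]
where $o(S,T)$ counts the components $C$ of $G-(S\cup T)$ with $d|C|+e(C,T)$ odd.
\item[(2)] If $|V(G)|$ is odd, then every $Y\subseteq V(G)$ with $|Y|$ odd, $G[Y]$ connected, $|\delta(Y)|\le2d$, and $|\delta(Z)|\ge|\delta(Y)|$ for all nonempty $Z\subseteq V(G)\setminus Y$ contains a root. In particular, the odd-order side of every minimum edge cut contains a root.
\item[(3)] Suppose that $|\delta(Z)|\ge2d$ for all nonempty $Z\subsetneq V(G)$; the order of $G$ is arbitrary. Then for every vertex $v$: $v$ is a root if and only if $d|V(G)|\equiv d\pmod2$ and $G$ cannot be made bipartite by deleting at most $d-2$ edges. If $|V(G)|$ is odd, every vertex is a root.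
\item[(4)] Whatever the parity of $|V(G)|$, a rooted decomposition of $G$ into odd closed trails has at most $d$ members. If $|V(G)|$ is odd, the maximum is exactly $d$. For even order the bound $d$ need not be attained: $K_{2d,2d}$ has no decomposition into odd closed trails at all.
\item[(5)] For every $d\ge2$ there is a connected $2d$-regular graph of odd order with exactly one root.
\end{enumerate}
\end{theorem}

Part (3) says that when all cuts are large, the two necessary conditions of Section~\ref{sec:intro} are the only ones; for $d=1$ the condition on deleting edges is void. Part (5) says that the one root promised by Theorem~\ref{thm:main} cannot be improved even to two.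

\begin{proof}
(1) Apply Theorem~\ref{thm:criterion} with $b=v$ and $k=d$. Here $\frac12\deg(C)=d|C|$, so $o(S,T)$ has its usual meaning, and $|E(G)|=d|V(G)|\equiv d\pmod2$. So $v$ fails to be a root exactly when $w(S,T)-o(S,T)<d$ for some disjoint $S,T$ with $v\in T$. By Lemma~\ref{lem:facts}(ii), $w-o\equiv d\pmod 2$, so $w-o<d$ means $w-o\le d-2$. By Lemma~\ref{lem:facts}(iv), $v\in T$ may be replaced by $v\in S\cup T$.

(2) For $Y=V(G)$ this is Theorem~\ref{thm:main}. Otherwise the graph $G'$ of Lemma~\ref{lem:reduction} has vertex set $Y$ and odd order, so it has a root by Theorem~\ref{thm:main}, and this is a root of $G$ in $Y$. The last sentence follows from Lemma~\ref{lem:mincut}.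

(3) Apply Theorem~\ref{thm:criterion} with $b=v$ and $k=d$. The parity condition in (c) reads $d|V(G)|\equiv d\pmod2$; if it fails, $v$ is not a root, so assume it holds. Then $w-o\equiv d\pmod2$ for all $S,T$. Let $v\in T$. If $N\ne\emptyset$, each component $C$ of $G[N]$ is a nonempty proper subset of $V(G)$, so $\frac12|\delta(C)|-1\ge d-1$, and Lemma~\ref{lem:facts}(iii) with parity gives $w-o\ge d$. So only pairs with $N=\emptyset$ can violate (c). For these $w-o=e(S)+e(T)$, and by parity this is less than $d$ exactly when it is at most $d-2$. Interchanging $S$ and $T$ if necessary to get $v\in T$, we see that (c) fails if and only if some partition $V(G)=S\cup T$, one part possibly empty, has $e(S)+e(T)\le d-2$. This says that deleting at most $d-2$ edges makes $G$ bipartite. If $|V(G)|$ is odd, the parity condition holds and \eqref{eq:partition} gives $e(S)+e(T)\ge d$ for every partition, so every vertex is a root.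

(4) The bound $d$ was shown in Section~\ref{sec:intro}, and Theorem~\ref{thm:main} shows that it is attained for odd order. The graph $K_{2d,2d}$ is connected, $2d$-regular and of even order; it is bipartite, so it contains no odd closed trail.

(5) Take $K_{2d,2d}$ with parts $S\ni s$ and $T\ni t$, subdivide the edge $st$ by a new vertex $z$, and attach $d-1$ loops at $z$; the graph $R$ of Example~\ref{ex:R} arises in the same way from four parallel edges. The new graph is connected, has odd order $4d+1$, and is $2d$-regular since $\deg(z)=2+2(d-1)$. We have $e(S)=e(T)=0$ and $\delta(S\cup T)=\{zs,zt\}$, so $w(S,T)=1$. The only component of $G-(S\cup T)$ is $\{z\}$, and it is deficient when $d+1$ is odd. Thus $w-o=0\le d-2$ if $d$ is even, and $w-o=1\le d-2$ if $d$ is odd, because then $d\ge3$. By (1), no vertex of $S\cup T$ is a root. By Theorem~\ref{thm:main} some vertex is a root, so $z$ is the only one.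
\end{proof}

\begin{thebibliography}{9}

\bibitem{MS}
Edita M\'a\v{c}ajov\'a and Martin \v{S}koviera,
\emph{Odd decompositions of eulerian graphs},
arXiv:1607.00053 (2016).

\bibitem{Tutte}
Tutte, Canad. J. Math. \textbf{4} (1952).

\end{thebibliography}
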